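\title{Asymptotics at infinity of the logarithmic balanced model metric on $(\mathbb C,\{0\})$}

\begin{abstract}
For $\beta\in[0,1)$ let $f$ be the unique analytic function with $f(0)=1$ and $\int_0^\infty f(sx)/f(x)\,dx=\frac1{1-s}-\beta$ for all $s\in[0,1)$. We prove the conjecture that $f(x)/(x^\beta e^x)$ tends to a finite positive constant $C_\beta$ as $x\to\infty$. The key fact is that $xf'(x)/f(x)-x$ is a bounded harmonic function of a Markov chain which, in the coordinate $\sqrt x$, is close to a Gaussian random walk; a coupling argument shows that its oscillation decays exponentially in $\sqrt x$. We then rewrite the problem as a convolution equation in the plane and expand $\log\big(f/(C_\beta x^\beta e^x)\big)$ in oscillating Bessel functions. The relative error is $O(x^{-1/4}e^{-2\sqrt{\pi x}})$, and the rate $2\sqrt\pi$ is optimal for all small $\beta>0$.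
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
Let $\beta\in[0,1)$. It is known (Sun--Sun) that there is a unique analytic function $f(x)=\sum_{i\ge0}c_ix^i$ with $f(0)=1$ such that
\begin{equation}\label{eq:main}
\int_0^\infty\frac{f(sx)}{f(x)}\,dx=\frac1{1-s}-\beta\qquad\text{for all }s\in[0,1).
\end{equation}
This $f$ corresponds to the unique (up to the action of $U(\mathcal H)$) $(\beta,1)$-balanced embedding of the pair $(\mathbb C,\{0\})$ into a projective Hilbert space, the logarithmic balanced model metric. The following conjecture on its growth is posed in \cite{Sun}.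
\begin{quote}
\textbf{Conjecture.} \emph{There is a constant $C_\beta\in(0,\infty)$ such that $f(x)/(x^\beta e^x)\to C_\beta$ as $x\to+\infty$.}
\end{quote}
We prove it. The only result about \eqref{eq:main} that we take as known is the uniqueness of $f$, and we apply it once, to an entire solution with positive Taylor coefficients that we construct.

To see what \eqref{eq:main} says, suppose that $f$ is entire with all $c_i>0$, and put $\mu_i=\int_0^\infty x^i/f(x)\,dx$. By Tonelli's theorem the left side of \eqref{eq:main} is $\sum_ic_i\mu_is^i$, so \eqref{eq:main} is equivalent to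
\begin{equation}\label{eq:moments}
\mu_0=1-\beta,\qquad c_i\mu_i=1\quad(i\ge1).
\end{equation}
In polar coordinates, $\mu_i$ is the squared norm of the monomial $\zeta^i$ for the measure $d\zeta/(\pi f(|\zeta|^2))$ on $\mathbb C$, with $d\zeta$ the area element, and the monomials are orthogonal. So $f$ plays two roles: it is the weight, and it is the sum of the squared moduli of functions $\sqrt{c_i}\,\zeta^i$ that have norm one for that weight, except that the constant function, the only monomial not vanishing at the origin, has squared norm $1-\beta$. For $\beta=0$ the solution is $f=e^x$. The condition $\beta<1$ is forced by $\mu_0>0$.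

Which growth should one expect for $\beta>0$? As $s\to1$ the integral in \eqref{eq:main} is carried by large $x$. For the function $Cx^\gamma e^x$ it equals $s^\gamma/(1-s)=\frac1{1-s}-\gamma+O(1-s)$, which matches \eqref{eq:main} exactly when $\gamma=\beta$. The guess is also nearly consistent with \eqref{eq:moments}: the weight $1/(Cx^\beta e^x)$ gives $c_i=C/\Gamma(i+1-\beta)$, and $\sum_{i\ge1}c_ix^i$ is then $Cx^\beta e^x(1+O(e^{-x}))$ by Lemma~\ref{lem:E} below. It fails only near the origin, where $f(0)=1$. The question is how far out this disturbance is felt. The answer is that it dies out, but only exponentially in $\sqrt x$.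

\subsection*{Results}
Put
\[
n(x)=\frac{xf'(x)}{f(x)}-x ,
\]
so that $\frac{d}{dx}\log(e^{-x}f)=n(x)/x$. This is a local exponent: for $Cx^\beta e^x$ it is identically $\beta$. A constant is called \emph{absolute} if it depends on nothing, in particular not on $\beta$.

\begin{theorem}\label{thm:A}
Let $\beta\in[0,1)$. On $(0,\infty)$ the function $e^{-x}f(x)$ is nondecreasing and $e^{-x}f(x)/x$ is nonincreasing. There are absolute constants $\kappa,D>0$ and a constant $C_\beta\in(0,\infty)$ with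
\[
|n(x)-\beta|\le De^{-\kappa\sqrt x}\quad(x>0),\qquad\Big|\log\frac{f(x)}{C_\beta x^\beta e^x}\Big|\le De^{-\kappa\sqrt x}\quad(x\ge1).
\]
In particular $f(x)/(x^\beta e^x)\to C_\beta$: the conjecture holds for every $\beta\in[0,1)$.
\end{theorem}

The next two theorems sharpen this; they are not needed for the conjecture. The Bessel function $K_0$ is recalled below.

\begin{theorem}\label{thm:B}
Let $0<\beta<1$ and $\lambda_m=2\sqrt{\pi m}\,(1+i)$. There are $A_1,A_2,A_3\in\mathbb C$, depending on $\beta$, such that for every $\varepsilon>0$, as $x\to\infty$,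
\[
\log\frac{f(x)}{C_\beta x^\beta e^x}=\sum_{m=1}^3\operatorname{Re}\big[A_mK_0(\lambda_m\sqrt x)\big]+O_\varepsilon\big(e^{-(4\sqrt\pi-\varepsilon)\sqrt x}\big).
\]
Hence $f(x)=C_\beta x^\beta e^x\big(1+O(x^{-1/4}e^{-2\sqrt{\pi x}})\big)$, and $c_i=\frac{C_\beta}{\Gamma(i+1-\beta)}\big(1+O(e^{-2\sqrt{\pi i}})\big)$.
\end{theorem}

\begin{theorem}\label{thm:C}
$A_1=-4\beta+O(\beta^2)$ as $\beta\to0^+$. So for all small $\beta>0$ the rate $2\sqrt\pi$ in Theorem~\ref{thm:B} is optimal, that is, $f/(C_\beta x^\beta e^x)-1$ is not $O(e^{-\sigma\sqrt x})$ for any $\sigma>2\sqrt\pi$, and $f/(C_\beta x^\beta e^x)-1$ changes sign infinitely often as $x\to\infty$.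
\end{theorem}

We do not claim that $A_1\ne0$ for every $\beta\in(0,1)$.

Section~\ref{sec:model} solves the problem to first order in $\beta$ and describes the method. Sections \ref{sec:exist}--\ref{sec:osc} prove Theorem~\ref{thm:A}, Sections \ref{sec:conv} and \ref{sec:contour} prove Theorem~\ref{thm:B}, and Section~\ref{sec:small} proves Theorem~\ref{thm:C}.

\subsection*{Notation and standard facts}
We write $\log^-x=\max(0,-\log x)$ and $\pi_i(x)=e^{-x}x^i/i!$. For fixed $x$, the numbers $\pi_i(x)$ are the law Poisson$(x)$, with mean and variance $x$ and $\mathbb E\,t^N=e^{x(t-1)}$. For $a>0$, Gamma$(a)$ is the law with density $y^{a-1}e^{-y}/\Gamma(a)$ on $(0,\infty)$, with mean and variance $a$ and $\mathbb E\,e^{\theta Y}=(1-\theta)^{-a}$ for $\theta<1$; thus $\pi_i$, as a function, is the density of Gamma$(i+1)$. The function $\Gamma$ is bounded below by a positive constant on $(0,\infty)$, and $\Gamma\ge1$ on $(0,1]$.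

The Bessel functions we use are
\[
I_0(\xi)=\sum_{j\ge0}\frac{(\xi/2)^{2j}}{j!^2}=\frac1{2\pi}\int_0^{2\pi}e^{\xi\cos\theta}d\theta,\qquad I_1(\xi)=I_0'(\xi)=\sum_{j\ge0}\frac{(\xi/2)^{2j+1}}{j!\,(j+1)!},
\]
$J_0(\xi)=I_0(i\xi)$, $K_0(\xi)=\int_0^\infty e^{-\xi\cosh t}\,dt$ for $\operatorname{Re}\xi>0$, and $K_1=-K_0'$. We need the following textbook facts.
\begin{itemize}
\item[(B1)] $I_0$ and $K_0$ span the solutions of $y''+y'/t-y=0$ on $(0,\infty)$; $\int_0^tuI_0(u)\,du=tI_1(t)$, $\int_t^\infty uK_0(u)\,du=tK_1(t)$, and $t\,(K_0I_1+K_1I_0)=1$.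
\item[(B2)] $K_0(\xi)+I_0(\xi)\log\xi$ extends to an even entire function. Hence $K_0$ extends continuously to $\{\operatorname{Re}\xi\ge0,\ \xi\neq0\}$, $\xi K_0(\xi)\to0$ as $\xi\to0$, and, since $\log(-i\xi)-\log(i\xi)=-i\pi$, we have $K_0(-i\xi)-K_0(i\xi)=i\pi J_0(\xi)$ for $\xi>0$.
\item[(B3)] $I_1(t)\sim e^t/\sqrt{2\pi t}$ as $t\to+\infty$, and $K_0(\xi)=\sqrt{\pi/2\xi}\;e^{-\xi}(1+O(1/|\xi|))$ as $|\xi|\to\infty$, uniformly in $\operatorname{Re}\xi\ge0$.
\item[(B4)] From the integral: $K_0(t)$ and $e^tK_0(t)$ are positive and decreasing on $(0,\infty)$, $|K_0(\xi)|\le K_0(\operatorname{Re}\xi)$, and $K_0(\bar\xi)=\overline{K_0(\xi)}$.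
\end{itemize}

\section{The problem to first order in $\beta$}\label{sec:model}

Linearizing at $\beta=0$ produces the exponent $\beta$, the numbers $\lambda_m$ and the coefficient $-4\beta$ in a few lines. We first set up two tools that are used again later.

\subsection*{A Gaussian convolution and its Fourier transform}
For a function $g$ on $(0,\infty)$ let
\begin{equation}\label{eq:Gdef}
\mathcal Gg(x)=\sum_{i\ge0}\pi_i(x)\int_0^\infty\pi_i(y)g(y)\,dy=\int_0^\infty e^{-x-y}I_0(2\sqrt{xy})\,g(y)\,dy ,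
\end{equation}
whenever $\mathcal G|g|(x)<\infty$. Let $G(\zeta)=\pi^{-1}e^{-|\zeta|^2}$ on $\mathbb R^2$. Write $|\zeta-\zeta'|^2=x+y-2\sqrt{xy}\cos\theta$ with $x=|\zeta|^2$, $y=|\zeta'|^2$, and note $d\zeta'=\frac12\,dy\,d\theta$. The integral formula for $I_0$ gives
\begin{equation}\label{eq:Gplane}
\mathcal Gg(|\zeta|^2)=\int_{\mathbb R^2}G(\zeta-\zeta')\,g(|\zeta'|^2)\,d\zeta' .
\end{equation}
So $\mathcal G$ is one step of a Gaussian random walk in the plane, acting on radial functions. If $\int_0^\infty|g(x)|e^{\sigma\sqrt x}dx<\infty$, put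
\begin{equation}\label{eq:FT}
\hat g(k)=\int_{\mathbb R^2}g(|\zeta|^2)\,e^{-ik\zeta_1}\,d\zeta,\qquad|\hat g(k)|\le\pi\int_0^\infty|g(x)|e^{\sigma\sqrt x}dx\qquad(|\operatorname{Im}k|\le\sigma).
\end{equation}
The function $\hat g$ is even, holomorphic in the open strip, satisfies $\hat g(-\bar k)=\overline{\hat g(k)}$ for real $g$, and for real $k$ is the value of the planar Fourier transform of $g(|\zeta|^2)$ at any vector of length $|k|$. The transform of $x\mapsto e^{-tx}$ is $\frac\pi te^{-k^2/4t}$. Let $E_1(x)=\int_x^\infty e^{-t}\frac{dt}t=\int_1^\infty e^{-tx}\frac{dt}t$. By Fubini's theorem and the substitution $t\to1/t$,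
\begin{equation}\label{eq:FTformulas}
\widehat{\mathcal Gg}(k)=e^{-k^2/4}\hat g(k),\qquad\widehat{E_1}(k)=\int_1^\infty\frac\pi{t^2}e^{-k^2/4t}dt=\frac{4\pi}{k^2}\big(1-e^{-k^2/4}\big).
\end{equation}

\subsection*{The linearized equation}
The computation that follows is formal and serves as a guide only. Write $f=e^x(1+\beta g)$ and $c_i=(1+\beta t_i)/i!$, and keep the terms of first order in $\beta$. Then $g=\sum_it_i\pi_i$ and $t_0=0$, while $i!^{-1}\mu_i=1-\beta\int\pi_ig$, so \eqref{eq:moments} reads $\int\pi_0g=1$ and $t_i=\int\pi_ig$ for $i\ge1$. Comparing with \eqref{eq:Gdef},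
\[
g-\mathcal Gg=-e^{-x}.
\]
This is a Poisson equation for a random walk in the plane, so one expects logarithmic growth. Indeed, the mean of $\log|\zeta+\zeta'|^2$ over the circle $|\zeta'|^2=t$ is $\log\max(|\zeta|^2,t)$, and under $G$ the variable $t=|\zeta'|^2$ has density $e^{-t}$; hence $\mathcal G\log(x)-\log x=\int_x^\infty e^{-t}\log(t/x)\,dt=E_1(x)$. Try $g=a\log x+\text{const}+V$ with $V$ decaying. Then $V-\mathcal GV=aE_1-e^{-x}$. Taking transforms at $k=0$ gives $0=a\pi-\pi$, so $a=1$ and $f\approx e^x(1+\beta\log x+\beta\,\text{const})$, which is $C_\beta x^\beta e^x$ to first order. For the remainder, \eqref{eq:FTformulas} gives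
\[
\hat V(k)=\frac{4\pi}{k^2}-\frac{\pi}{e^{k^2/4}-1}.
\]
The two poles at $k=0$ cancel. The others lie at $k^2\in8\pi i\,\mathbb Z\setminus\{0\}$; those in the upper half-plane are $\lambda_m$ and $i\lambda_m$, at height $2\sqrt{\pi m}$. The lowest have height $2\sqrt\pi$, which is the decay rate in $|\zeta|=\sqrt x$, and their nonzero real part makes $V$ oscillate. We show in Proposition~\ref{prop:contour} that, in an equation $V-\mathcal GV=\rho$, the pair of poles at height $2\sqrt{\pi m}$ contributes $\frac4\pi\operatorname{Re}[\hat\rho(i\lambda_m)K_0(\lambda_m\sqrt x)]$. Here $\hat\rho(i\lambda_1)=0-\pi$, and the coefficient is $-4$, as in Theorem~\ref{thm:C}.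

\subsection*{What is needed for fixed $\beta$}
The exact problem can also be put in the form $\varphi-\mathcal G\varphi=\rho$ (Section~\ref{sec:conv}), but $\rho$ contains terms quadratic in $\varphi$, and the equation is of use only once $\varphi$ is known to decay at some exponential rate in $\sqrt x$. That is Theorem~\ref{thm:A}, and it cannot come from a small parameter. It comes from a structure that is exactly linear. Let $p_i(x)=c_ix^i/f(x)$ and $b_i=i-c_{i-1}/c_i$. We shall see that $n(x)$ is the average of the $b_i$ with weights $p_i(x)$, and that $b_i$, for $i\ge2$, is the average of $n$ with density $p_{i-1}$. So $n$ is harmonic for the Markov chain $x\to i\to y$ built from these two averages.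

For $\beta=0$ the step is explicit: $N$ is Poisson$(x)$ and then $Y$ is Gamma$(N)$. The mean of $Y$ is $x$ and its variance is $\mathbb E N+\operatorname{Var}N=2x$, so $\sqrt Y-\sqrt x\approx(Y-x)/(2\sqrt x)$ has variance about $\frac12$, whatever $x$. In the coordinate $z=\sqrt x$ the chain looks like a random walk with steps of size one. Two copies started far out must travel to the origin; each time they cross a window of fixed length in $z$ they can be merged with a fixed probability; and there are about $\sqrt x$ windows to cross. This is why the values of $n$ at two points beyond $x$ differ by at most $De^{-\kappa\sqrt x}$.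

\section{A solution with monotonicity bounds}\label{sec:exist}

For $\beta=0$ uniqueness gives $f=e^x$, so $n\equiv0$, $C_0=1$, and Theorem~\ref{thm:A} holds. From now on $0<\beta<1$.

Existence and uniqueness alone give no bound on $f$. We therefore construct a solution inside a class in which the bounds are built in, and use uniqueness to identify it with $f$. The ratio $c_{i-1}/c_i$ equals $i$ for $e^x$ and $i-\beta$ for the guess $C/\Gamma(i+1-\beta)$. This suggests the unknowns $b_i=i-c_{i-1}/c_i$ and the constraint $0\le b_i\le1$.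

\begin{proposition}\label{prop:exist}
The function $f$ is entire, all $c_i$ are positive, and the numbers $a_i=c_{i-1}/c_i$, $b_i=i-a_i$ $(i\ge1)$ satisfy $0\le b_i\le1$.
\end{proposition}

\begin{proof}
For $\alpha\in(0,1)$ let $\mathcal K_\alpha$ be the set of real sequences $b=(b_j)_{j\ge1}$ with $0\le b_1\le1-\alpha$ and $0\le b_j\le1$ for $j\ge2$. It is a compact convex subset of $\mathbb R^{\mathbb N}$ with the product topology, which is metrizable and locally convex. The gap $\alpha$ keeps $c_1=1/(1-b_1)$ bounded. In this proof $f$, $c_i$, $n$, $\mu_i$ denote the objects built from a given $b\in\mathcal K_\alpha$: $a_j=j-b_j$, $c_0=1$, $c_i=1/(a_1\cdots a_i)$, $f=\sum c_ix^i$.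

\emph{Bounds.} Since $a_j\in[j-1,j]$ for $j\ge2$, we have $\frac1{i!}\le a_1c_i\le\frac1{(i-1)!}$ for $i\ge1$. As $a_1\in[\alpha,1]$, the function $f$ is entire, and on $[0,\infty)$
\begin{equation}\label{eq:Fbound}
e^x\le1+\frac{e^x-1}{a_1}\le f(x)\le1+\frac{xe^x}{a_1}.
\end{equation}

\emph{Two averages.} From $c_{i-1}=a_ic_i$ we get $xf'-xf=\sum_{i\ge1}(i-a_i)c_ix^i$, that is,
\begin{equation}\label{eq:nav}
n(x)=\sum_{i\ge1}b_i\,\frac{c_ix^i}{f(x)}\in[0,1].
\end{equation}
Let $\nu_i=\mu_i^{-1}\int_0^\infty x^in/f\,dx\in[0,1]$. Integrate $\int_0^\infty x^{i+1}(1/f)'dx$ by parts; the boundary terms vanish because $f\ge e^x$. The result is $-(i+1)\mu_i$, while the integrand equals $-x^i(x+n)/f$. Hence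
\begin{equation}\label{eq:ratio}
\mu_{i+1}/\mu_i=i+1-\nu_i\qquad(i\ge0).
\end{equation}
Equations \eqref{eq:moments} ask for $a_{i+1}=\mu_{i+1}/\mu_i$ when $i\ge1$ and $a_1=(1-\beta)\mu_1/\mu_0$. So define $\Phi(b)=\tilde b$ by
\[
\tilde b_{i+1}=\nu_i\quad(i\ge1),\qquad\tilde b_1=1-(1-\beta)\mu_1/\mu_0=\beta+(1-\beta)\nu_0 .
\]

\emph{$\Phi$ maps $\mathcal K_\alpha$ into itself for small $\alpha$.} We have $\tilde b_j\in[0,1]$ for $j\ge2$, and $\tilde b_1\ge0$ because $\beta\ge0$. It remains to show $(1-\beta)\mu_1/\mu_0\ge\alpha$. Write $a=a_1$ and $\iota=\int_0^\infty\frac{x\,dx}{1+xe^x}>0$. By \eqref{eq:Fbound} and the substitution $t=e^{-x}$,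
\[
\mu_1\ge a\int_0^\infty\frac{x\,dx}{a+xe^x}\ge a\iota,\qquad\mu_0\le a\int_0^\infty\frac{dx}{a+e^x-1}=a\int_0^1\frac{dt}{1-(1-a)t}\le a\Big(1+\log\frac1a\Big).
\]
For the last inequality, the integral is $1$ if $a=1$ and $\frac{\log(1/a)}{1-a}$ otherwise; with $L=\log\frac1a$, the bound $L\le(1+L)(1-e^{-L})$ is equivalent to $1+L\le e^L$. Thus $(1-\beta)\mu_1/\mu_0\ge(1-\beta)\iota/(1+\log\frac1\alpha)$, and this is at least $\alpha$ for small $\alpha$, because $\beta<1$ and $\alpha(1+\log\frac1\alpha)\to0$.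

\emph{$\Phi$ is continuous.} Let $b^{(m)}\to b$ in $\mathcal K_\alpha$. Then $c_i^{(m)}\to c_i$ for each $i$. Dominated convergence for series, with $c_i\le1/(\alpha(i-1)!)$, gives $f^{(m)}\to f$ and, by \eqref{eq:nav}, $n^{(m)}\to n$ pointwise. Dominated convergence with $x^i/f\le x^ie^{-x}$ gives $\mu_i^{(m)}\to\mu_i$ and $\nu_i^{(m)}\to\nu_i$.

\emph{The fixed point solves \eqref{eq:main}.} By the Schauder--Tychonoff theorem, a continuous map of a nonempty compact convex subset of a locally convex Hausdorff space into itself has a fixed point. For a fixed point of $\Phi$, \eqref{eq:ratio} gives $c_{i+1}/c_i=1/a_{i+1}=\mu_i/\mu_{i+1}$ for $i\ge1$, so $c_i\mu_i=\Lambda$ is constant for $i\ge1$; and $a_1=(1-\beta)\mu_1/\mu_0$ gives $\mu_0=(1-\beta)\Lambda$. Hence $\int_0^\infty f(sx)/f(x)\,dx=\Lambda(\frac1{1-s}-\beta)$. The map $\Phi$ sees only ratios of moments, so $\Lambda$ must be found separately. Since $(\log f)'=1+n/x$ and $0\le n\le1$,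
\begin{equation}\label{eq:fs}
\frac{f(sx)}{f(x)}=e^{-(1-s)x}\exp\Big(-\int_{sx}^xn(t)\frac{dt}t\Big)\in\big[se^{-(1-s)x},\,e^{-(1-s)x}\big]\qquad(0<s<1).
\end{equation}
So $\frac s{1-s}\le\Lambda(\frac1{1-s}-\beta)\le\frac1{1-s}$, and $s\to1$ gives $\Lambda=1$. The function $f$ solves \eqref{eq:main} with $f(0)=1$, and by uniqueness it is the function of the problem.
\end{proof}

From now on $a_i,b_i,c_i,n,\mu_i$ belong to the solution $f$, for which \eqref{eq:moments} and \eqref{eq:Fbound}--\eqref{eq:fs} hold. Put $a_0=b_0=0$, $p_i(x)=c_ix^i/f(x)$, $h=e^{-x}f$ and $w_i=i!\,c_i$, so that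
\[
p_i(x)=\pi_i(x)\,w_i/h(x).
\]
The factors $w_i$ and $h$ measure how far $p_i(x)$ is from its value at $\beta=0$.

\begin{lemma}\label{lem:ident}
We have
\begin{gather}
\sum_{i\ge0}p_i(x)=1,\qquad\int_0^\infty p_i=1\quad(i\ge1),\qquad\int_0^\infty p_0=1-\beta,\label{eq:mass}\\
n(x)=\sum_{i\ge0}b_ip_i(x),\qquad b_{i+1}=\int_0^\infty np_i\quad(i\ge1),\qquad b_1=\beta+\int_0^\infty np_0,\label{eq:harm}\\
x=\sum_{i\ge0}a_ip_i(x),\qquad a_i=\int_0^\infty y\,p_{i-1}(y)\,dy\quad(i\ge1).\label{eq:mart}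
\end{gather}
Moreover $h$ is nondecreasing and $h(x)/x$ is nonincreasing on $(0,\infty)$; $w_i$ is nondecreasing for $i\ge0$ and $w_i/i$ is nonincreasing for $i\ge1$.
\end{lemma}

\begin{proof}
Equation \eqref{eq:mass} is \eqref{eq:moments}. Equation \eqref{eq:harm} is \eqref{eq:nav} and the fixed point equation, with $\mu_i^{-1}=c_i$ for $i\ge1$ and $(1-\beta)\mu_0^{-1}=1$. Both parts of \eqref{eq:mart} follow from $yp_{i-1}(y)=a_ip_i(y)$, by summing over $i\ge1$ and by integrating. Finally $h'/h=n/x\in[0,1/x]$, $w_i/w_{i-1}=i/(i-b_i)\ge1$, and for $i\ge2$ the ratio of $w_i/i$ to $w_{i-1}/(i-1)$ is $(i-1)/(i-b_i)\le1$.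
\end{proof}

\section{The Markov chain}\label{sec:chain}

By \eqref{eq:mass} and \eqref{eq:harm}, $b_i$ is an average of $n$ for $i\ge2$. For $i=1$ it is not: $p_0$ has mass $1-\beta$ and there is the extra term $\beta$. For $i=0$ the value is $0$. We therefore stop the chain at these two indices.

The state space is $(0,\infty)$ together with two absorbing states $\dagger_0,\dagger_1$. From $x\in(0,\infty)$ choose $N=i$ with probability $p_i(x)$. If $i=0$ or $1$, go to $\dagger_i$. If $i\ge2$, go to $y\in(0,\infty)$ with probability density $p_{i-1}(y)$. Let $X_k$ be the chain, and $\mathbb P_x,\mathbb E_x$ refer to $X_0=x$. Set $n(\dagger_0)=0$ and $n(\dagger_1)=b_1$. By \eqref{eq:harm}, $\mathbb E_x[n(X_1)\mid N=i]=b_i$ for all $i$, so $n$ is \emph{harmonic}: $n(x)=\mathbb E_xn(X_1)$, and $n(X_k)$ is a bounded martingale.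

\begin{lemma}\label{lem:absorb}
The chain is absorbed almost surely, and
\begin{equation}\label{eq:absorb}
0\le n(x)=b_1\,\mathbb P_x(\text{absorbed at }\dagger_1)\le b_1\big(1-p_0(x)\big).
\end{equation}
\end{lemma}

\begin{proof}
Give a state $y\in(0,\infty)$ the position $y$, and give $\dagger_0,\dagger_1$ the positions $a_0=0$ and $a_1$. By \eqref{eq:mart} the mean position after one step is $a_i$ given $N=i$, and $x$ overall. So the position of $X_k$ is a nonnegative martingale; it converges almost surely, and in particular is almost surely bounded in $k$. Let $M>0$. From any $x\in(0,M]$ the chain is absorbed in one step with probability at least $p_0(x)=1/f(x)\ge1/f(M)$. Hence $X_0,\dots,X_k$ all lie in $(0,M]$ with probability at most $(1-1/f(M))^k\to0$. An unabsorbed bounded path stays in $(0,M]$ for some $M\in\mathbb N$, so such paths have probability zero. Bounded convergence in $n(x)=\mathbb E_xn(X_k)$ gives the equality in \eqref{eq:absorb}, and the last inequality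 holds because the first step leads to $\dagger_0$ with probability $p_0(x)$.
\end{proof}

So $0\le n\le b_1$ on all states, and we have to show that the probability of ending at $\dagger_1$ converges as $x\to\infty$, fast enough for $(n(x)-n(\infty))/x$ to be integrable.

For $z>0$ let $\Pi_z$ be the law of $X_1$ when $X_0=z^2$, and for $s\ge0$ let
\[
L_s=\{y\in(0,\infty):\sqrt y<s\}\cup\{\dagger_0,\dagger_1\}
\]
be the set of states below level $s$. We shall have to control where the chain lands when it first drops below a level, starting from arbitrarily far above and after arbitrarily many steps. A union bound over the steps is useless. What helps is that, given that a step lands below a level, it tends to land deeper the lower it starts. This is a consequence of total positivity. A kernel $U(\xi,\eta)\ge0$ on a product of two ordered sets is called TP$_2$ if $U(\xi,\eta)U(\xi',\eta')\ge U(\xi,\eta')U(\xi',\eta)$ whenever $\xi<\xi'$, $\eta<\eta'$.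

\begin{lemma}\label{lem:tp}
For $0<z_0\le z$ and $0\le s\le s'$,
\[
\Pi_z(L_s)\le\Pi_{z_0}(L_s),\qquad\frac{\Pi_z(L_s)}{\Pi_z(L_{s'})}\le\frac{\Pi_{z_0}(L_s)}{\Pi_{z_0}(L_{s'})}.
\]
The denominators are positive because $p_0>0$.
\end{lemma}

\begin{proof}
Order the states by $\dagger_0<\dagger_1<y$, with $(0,\infty)$ in its usual order, and take counting measure on $\{\dagger_0,\dagger_1\}$ plus Lebesgue measure on $(0,\infty)$ as reference measure. The transition law from $x$ has density $H(x,w)=\sum_ip_i(x)q_i(w)$, where $q_0=\mathbf 1_{\dagger_0}$, $q_1=\mathbf 1_{\dagger_1}$, and for $i\ge2$, $q_i=p_{i-1}$ on $(0,\infty)$ and $q_i=0$ at $\dagger_0,\dagger_1$.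

The kernel $p_i(x)$ is TP$_2$ in $(x,i)$, since $x^ix'^{\,j}\ge x^jx'^{\,i}$ for $x<x'$, $i<j$, and the factors $c_i$, $1/f(x)$ cancel. The kernel $q_i(w)$ is TP$_2$ in $(i,w)$. Indeed, let $i<j$, $w<w'$, and suppose $q_i(w')q_j(w)>0$, the only case that needs proof. If $i=0$ then $w'=\dagger_0$, which is impossible as $w<w'$. If $i=1$ then $w'=\dagger_1$, so $w=\dagger_0$ and $j=0$, which is impossible. So $2\le i<j$, both $w=y<w'=y'$ lie in $(0,\infty)$, and the inequality reduces to $y^{i-1}y'^{\,j-1}\ge y'^{\,i-1}y^{j-1}$. For $x<x'$, $w<w'$, the Cauchy--Binet formula gives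
\begin{multline*}
H(x,w)H(x',w')-H(x,w')H(x',w)\\
=\sum_{i<j}\big(p_i(x)p_j(x')-p_j(x)p_i(x')\big)\big(q_i(w)q_j(w')-q_i(w')q_j(w)\big)\ge0 .
\end{multline*}
Take $x=z_0^2$, $x'=z^2$ and integrate over $w\in L_s$, $w'\in L_{s'}\setminus L_s$. This gives
\[
\Pi_{z_0}(L_s)\big(\Pi_z(L_{s'})-\Pi_z(L_s)\big)\ge\big(\Pi_{z_0}(L_{s'})-\Pi_{z_0}(L_s)\big)\Pi_z(L_s),
\]
which is the second inequality. Integrating over $w'\notin L_s$ instead replaces $\Pi_z(L_{s'})$ and $\Pi_{z_0}(L_{s'})$ by $1$ and gives the first.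
\end{proof}

\section{One step of the chain}\label{sec:step}

We need a tail bound for downward jumps, and the Gaussian shape of a step, to merge two copies. Both follow by comparison with the case $\beta=0$ through the monotonicity in Lemma~\ref{lem:ident}, which involves no constant. This is why $\kappa$ and $D$ are absolute.

We use the following fact. If $\mu,\nu$ are probability laws on the line, $\mu$ has a nondecreasing density $\chi$ with respect to $\nu$, and $g$ is bounded and nonincreasing, then $\int g\,d\mu\le\int g\,d\nu$. Indeed, for independent $Y,Y'$ of law $\nu$, the expectation of $(\chi(Y)-\chi(Y'))(g(Y)-g(Y'))\le0$ is $2(\int g\,d\mu-\int g\,d\nu)$.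

\begin{lemma}[lower tail]\label{lem:tail}
For $z>0$ and $0\le t\le z$, $\ \Pi_z(L_{z-t})\le10\,e^{-0.8t^2}$.
\end{lemma}

\begin{proof}
Let $x=z^2$, let $Y=X_1$ if $X_1\in(0,\infty)$ and $Y=0$ otherwise, and let $\theta\ge0$. For $i\ge2$ the ratio of $p_{i-1}(y)$ to the density of Gamma$(i-1)$ is proportional to $y/h(y)$, which is nondecreasing; so $\mathbb E[e^{-\theta Y}\mid N=i]\le(1+\theta)^{1-i}$. For $i=0,1$ this holds as well, since $1\le(1+\theta)^{1-i}$. The ratio $p_i(x)/\pi_i(x)$ is proportional to $w_i$, which is nondecreasing in $i$; so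
\[
\mathbb E\,e^{-\theta Y}\le\mathbb E\,(1+\theta)^{1-N}\le(1+\theta)\,e^{-x\theta/(1+\theta)} .
\]
For $t<z$ take $\theta=t/(z-t)$, so that $1+\theta=z/(z-t)$ and $\theta/(1+\theta)=t/z$. Markov's inequality gives
\[
\Pi_z(L_{z-t})=\mathbb P\big(Y<(z-t)^2\big)\le e^{\theta(z-t)^2}\,\mathbb E\,e^{-\theta Y}\le\frac z{z-t}\,e^{t(z-t)-zt}=\frac z{z-t}\,e^{-t^2}.
\]
For $t\le0.9z$ this is at most $10e^{-t^2}$. For $0.9z<t\le z$ we have $L_{z-t}\subset L_{0.1z}$, so $\Pi_z(L_{z-t})\le10e^{-0.81z^2}\le10e^{-0.81t^2}$.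
\end{proof}

The total variation distance of two probability laws is $d_{TV}(\mu,\nu)=\sup_B|\mu(B)-\nu(B)|$. Let $\tilde\Pi_z$ be the image of $\Pi_z$ in $\mathbb R\cup\{\dagger_0,\dagger_1\}$ under the map $y\mapsto\sqrt y$, $\dagger_i\mapsto\dagger_i$; this map is injective, so $d_{TV}(\Pi_z,\Pi_{z'})=d_{TV}(\tilde\Pi_z,\tilde\Pi_{z'})$. Let $\mathcal N_z$ be the normal law with mean $z$ and variance $\frac12$, with density $\pi^{-1/2}e^{-t^2}$ at $z+t$.

\begin{lemma}[Gaussian limit]\label{lem:gauss}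
$d_{TV}(\tilde\Pi_z,\mathcal N_z)\to0$ as $z\to\infty$, uniformly in $\beta$.
\end{lemma}

\begin{proof}
We replace $p_i$ by $\pi_i$ in each half of the step and then compute. In this proof $N$ is Poisson$(x)$, $x=z^2\ge16$.

(i) \emph{$\sum_i|p_i(x)-\pi_i(x)|\le8x^{-1/2}$.} Let $m=\lceil x\rceil$. By Lemma~\ref{lem:ident}, $w_i/w_m$ lies between $1$ and $i/m$ for all $i\ge0$, so $|w_i/w_m-1|\le|i/m-1|$. Also $\mathbb E|N/m-1|\le(\sqrt x+1)/x\le2x^{-1/2}$. Since $h(x)=\mathbb E\,w_N$, we get $|h(x)/w_m-1|\le2x^{-1/2}\le\frac12$. Therefore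
\[
\sum_i|p_i(x)-\pi_i(x)|=\mathbb E\Big|\frac{w_N}{h(x)}-1\Big|=\frac{w_m}{h(x)}\,\mathbb E\Big|\frac{w_N}{w_m}-\frac{h(x)}{w_m}\Big|\le2\,(2+2)\,x^{-1/2}.
\]

(ii) \emph{$\int|p_i-\pi_i|\le8i^{-1/2}$ for $i\ge16$.} Let $Y$ be Gamma$(i+1)$. By Lemma~\ref{lem:ident}, $h(i)/h(y)$ lies between $1$ and $i/y$, and by the Cauchy--Schwarz inequality
\[
\mathbb E\Big|\frac iY-1\Big|\le\big(\mathbb E(Y-i)^2\big)^{1/2}\big(\mathbb E\,Y^{-2}\big)^{1/2}=\Big(\frac{i+2}{i(i-1)}\Big)^{1/2}\le2i^{-1/2}.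
\]
So $\mathbb E|h(i)/h(Y)-1|\le2i^{-1/2}$. From $1=\int p_i=w_i\,\mathbb E[1/h(Y)]$ we get $h(i)/w_i=\mathbb E[h(i)/h(Y)]$, so $|h(i)/w_i-1|\le2i^{-1/2}\le\frac12$, and
\[
\int|p_i-\pi_i|=\mathbb E\Big|\frac{w_i}{h(Y)}-1\Big|=\frac{w_i}{h(i)}\,\mathbb E\Big|\frac{h(i)}{h(Y)}-\frac{h(i)}{w_i}\Big|\le2\,(2+2)\,i^{-1/2}.
\]

(iii) \emph{Comparison of the densities.} On $(0,\infty)$ the law $\Pi_z$ has density $H(x,y)=\sum_{i\ge2}p_i(x)p_{i-1}(y)$. Let $H^0(x,y)=\sum_{i\ge1}\pi_i(x)\pi_{i-1}(y)$. Then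
\[
H-H^0=-\pi_1(x)\pi_0(y)+\sum_{i\ge2}\big(p_i(x)-\pi_i(x)\big)p_{i-1}(y)+\sum_{i\ge2}\pi_i(x)\big(p_{i-1}(y)-\pi_{i-1}(y)\big),
\]
and (i), (ii) bound the $L^1(dy)$ norm by $\pi_1(x)+8x^{-1/2}+2\,\mathbb P(N\le16)+8\,\mathbb E[(N-1)^{-1/2};N\ge17]$. This does not involve $\beta$ and tends to $0$, because $N\to\infty$ in probability. The mass $p_0(x)+p_1(x)$ of $\{\dagger_0,\dagger_1\}$ is at most $(1+x)e^{-x}+8x^{-1/2}$ by (i).

(iv) \emph{The limit of $H^0$.} The series for $I_1$ gives $H^0(x,y)=e^{-x-y}\sqrt{x/y}\,I_1(2\sqrt{xy})$, with total mass $1-e^{-x}$. In the coordinate $\sqrt y=z+t$ we have $dy=2(z+t)\,dt$, and with $\tau=2z(z+t)$ the density in $t$ is $2z\,e^{-z^2-(z+t)^2}I_1(\tau)=2z\,e^{-t^2}\,e^{-\tau}I_1(\tau)$. By (B3) it tends to $\pi^{-1/2}e^{-t^2}$ for each fixed $t$. Scheff\'e's lemma (nonnegative functions that converge pointwise, and whose integrals converge to the finite integral of the limit, converge in $L^1$) gives convergence in $L^1(dt)$. Since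 $d_{TV}(\tilde\Pi_z,\mathcal N_z)$ is at most the mass of $\{\dagger_0,\dagger_1\}$ plus the $L^1$ distance of the densities, the lemma follows.
\end{proof}

\section{Decay of the oscillation and proof of Theorem~\ref{thm:A}}\label{sec:osc}

For $s\ge0$ let
\[
\omega(s)=\sup\{|n(y)-n(y')|:\ y,y'\in(0,\infty),\ \sqrt y\ge s,\ \sqrt{y'}\ge s\},
\]
and let $\omega(s)=b_1$ for $s<0$. By Lemma~\ref{lem:absorb} the values of $n$ at any two states differ by at most $b_1$; so $\omega\le b_1$ and $\omega$ is nonincreasing.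

\begin{proposition}\label{prop:osc}
There are absolute constants $\kappa,D_0>0$ with $\omega(s)\le D_0b_1e^{-\kappa s}$ for all $s$.
\end{proposition}

The plan is to bound $\omega(r+\ell)$ by a combination of the values $\omega(r-j)$ with total weight less than one. Two starting points above level $r+\ell$ may be far apart and cannot be merged in one step. So we first run both chains until they drop below $r+\ell$; most likely both land in the window $[r,r+\ell)$. Within the window one step merges them with a fixed probability. In both stages a chain may jump far down, where the oscillation of $n$ is larger; the next lemma accounts for this.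

\begin{lemma}\label{lem:bands}
Let $s\ge0$, let $W,W'$ be random states on one probability space, and let $B_j$ be the event that $W$ or $W'$ lies in $L_{s-j}$, for integers $0\le j\le s$. Then
\[
\mathbb E\big[|n(W)-n(W')|;\,B_0\big]\le\sum_{0\le j\le s}\mathbb P(B_j)\,\omega(s-j-1).
\]
\end{lemma}

\begin{proof}
Let $j_0=\lfloor s\rfloor$; the events $B_j$ decrease. On $B_j\setminus B_{j+1}$ with $j<j_0$, both states lie in $(0,\infty)$ at level at least $s-j-1\ge0$, so $|n(W)-n(W')|\le\omega(s-j-1)$. On $B_{j_0}$ the difference is at most $b_1=\omega(s-j_0-1)$, the argument being negative.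
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:osc}]
\emph{Constants.} Let $\operatorname{erf}(s)=\frac2{\sqrt\pi}\int_0^se^{-t^2}dt$. The densities of $\mathcal N_z$ and $\mathcal N_{z'}$ cross at the midpoint of $z,z'$, so $d_{TV}(\mathcal N_z,\mathcal N_{z'})=\operatorname{erf}(|z-z'|/2)$. For $\ell\in\mathbb N$ define $\eta$ by $\operatorname{erf}(\ell/2)=1-2\eta$. Then $\frac12\ge\eta\ge\pi^{-1/2}e^{-(\ell/2+1)^2}$, while $\sum_{j\ge0}e^{-0.8(\ell+j)^2}\le2e^{-0.8\ell^2}$. Because $0.8>\frac14$, the chance of jumping over a window of length $\ell$ is much smaller than the chance of merging in it, and we can fix $\ell$, and then $d\in\mathbb N$, with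
\[
80\sum_{j\ge0}e^{-0.8(\ell+j)^2}\le\frac\eta4,\qquad20\sum_{j\ge0}e^{-0.8(d+j)^2}\le\frac\eta4 .
\]
By Lemma~\ref{lem:gauss} fix $r_1\ge d$ with $d_{TV}(\tilde\Pi_z,\mathcal N_z)\le\eta/2$ for all $z\ge r_1$. All these constants are absolute. Let $r\ge r_1$ and $R=r+\ell$. Then
\[
\Pi_R(L_R)\ge\tfrac12-\tfrac\eta2\ge\tfrac14,\qquad d_{TV}(\Pi_z,\Pi_{z'})\le1-2\eta+\eta=1-\eta\quad(z,z'\in[r,R]).
\]

\emph{Inside the window.} Let $\Omega$ be the supremum of $|n(z^2)-n(z'^2)|$ over $z,z'\in[r,R]$. For such $z,z'$ take a maximal coupling, that is, random states $W,W'$ with laws $\Pi_z,\Pi_{z'}$ and $\mathbb P(W\ne W')=d_{TV}(\Pi_z,\Pi_{z'})$. By harmonicity $n(z^2)-n(z'^2)=\mathbb E[n(W)-n(W')]$. The event that $W\ne W'$ and neither lies in $L_{r-d}$ contributes at most $(1-\eta)\,\omega(r-d)$. For the rest apply Lemma~\ref{lem:bands} with $s=r-d$: by Lemmas \ref{lem:tp} and \ref{lem:tail}, $\mathbb P(B_j)\le2\Pi_r(L_{r-d-j})\le20e^{-0.8(d+j)^2}$. Hence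
\[
\Omega\le(1-\eta)\,\omega(r-d)+20\sum_{j\ge0}e^{-0.8(d+j)^2}\omega(r-d-j-1).
\]

\emph{Reaching the window.} Start at $x=z^2$ with $z\ge R$, and let $\tau\ge1$ be the first time the chain is in $L_R$; it is finite almost surely by Lemma~\ref{lem:absorb}. On $\{\tau\ge k\}$ the state $X_{k-1}$ lies in $(0,\infty)$ and $Z_{k-1}=\sqrt{X_{k-1}}\ge R$. For $0\le s\le R$, the Markov property and the second inequality of Lemma~\ref{lem:tp} give
\[
\mathbb P_x(X_\tau\in L_s)=\sum_{k\ge1}\mathbb E_x\big[\mathbf 1_{\tau\ge k}\,\Pi_{Z_{k-1}}(L_s)\big]\le\frac{\Pi_R(L_s)}{\Pi_R(L_R)}\sum_{k\ge1}\mathbb E_x\big[\mathbf 1_{\tau\ge k}\,\Pi_{Z_{k-1}}(L_R)\big]\le4\,\Pi_R(L_s),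
\]
because the last sum is $\mathbb P_x(\tau<\infty)=1$. The stopped process $n(X_{k\wedge\tau})$ is a bounded martingale, so $n(x)=\mathbb E_xn(X_\tau)$. Let $W,W'$ be the entrance states of independent copies started at levels $z,z'\ge R$. If neither lies in $L_r$, both have level in $[r,R)$ and their values of $n$ differ by at most $\Omega$. For the rest apply Lemma~\ref{lem:bands} with $s=r$ and $\mathbb P(B_j)\le8\,\Pi_R(L_{r-j})\le80e^{-0.8(\ell+j)^2}$. Hence
\[
\omega(r+\ell)\le\Omega+80\sum_{j\ge0}e^{-0.8(\ell+j)^2}\omega(r-j-1).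
\]

\emph{Iteration.} Combining, $\omega(r+\ell)\le\sum_{j\ge0}\theta_j\,\omega(r-j)$ for all $r\ge r_1$, where the $\theta_j\ge0$ are absolute, have Gaussian decay in $j$, and $\sum_j\theta_j\le1-\eta/2$. The function $\kappa\mapsto\sum_j\theta_je^{\kappa(\ell+j)}$ is finite and continuous, and less than $1$ at $\kappa=0$; fix $\kappa>0$ where it is at most $1$, and put $D_0=e^{\kappa(r_1+\ell)}$. The bound $\omega(s)\le D_0b_1e^{-\kappa s}$ holds for $s\le r_1+\ell$ because $\omega\le b_1$. Suppose it holds for all $s\le S$, where $S\ge r_1+\ell$. For $s\in(S,S+\ell]$ take $r=s-\ell\in[r_1,S]$; then $\omega(s)\le\sum_j\theta_jD_0b_1e^{-\kappa(s-\ell-j)}\le D_0b_1e^{-\kappa s}$. Induction on $S$ in steps of $\ell$ finishes the proof.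
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The monotonicity is in Lemma~\ref{lem:ident}. By Proposition~\ref{prop:osc} the limit $n_\infty=\lim_{x\to\infty}n(x)$ exists and $|n(x)-n_\infty|\le\omega(\sqrt x)\le D_0b_1e^{-\kappa\sqrt x}$ for $x>0$.

To identify $n_\infty$ we return to \eqref{eq:main} near $s=1$. Let $\varepsilon=1-s$. Subtract \eqref{eq:main} from $\int_0^\infty e^{-\varepsilon x}dx=1/\varepsilon$, use \eqref{eq:fs}, and substitute $x=u/\varepsilon$:
\[
\beta=\int_0^\infty e^{-u}\,\frac{1-e^{-J_\varepsilon(u)}}\varepsilon\,du,\qquad J_\varepsilon(u)=\int_{(1-\varepsilon)u/\varepsilon}^{u/\varepsilon}n(t)\frac{dt}t .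
\]
The interval of integration has $dt/t$-measure $\log\frac1{1-\varepsilon}$ and moves to infinity as $\varepsilon\to0$. So $J_\varepsilon(u)/\varepsilon\to n_\infty$ for each $u>0$, and $0\le J_\varepsilon/\varepsilon\le\frac1\varepsilon\log\frac1{1-\varepsilon}\le2$ for $\varepsilon\le\frac12$. Since $0\le1-e^{-J}\le J$ and $(1-e^{-J})/J\to1$ as $J\to0$, dominated convergence gives $\beta=n_\infty$.

Now $\frac d{dx}\log\frac f{x^\beta e^x}=\frac{n(x)-\beta}x$ is integrable on $[1,\infty)$. So $f/(x^\beta e^x)$ tends to some $C_\beta\in(0,\infty)$, and for $x\ge1$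
\begin{equation}\label{eq:vbound}
\Big|\log\frac{f(x)}{C_\beta x^\beta e^x}\Big|\le D_0b_1\int_x^\infty e^{-\kappa\sqrt t}\frac{dt}t=2D_0b_1\int_{\sqrt x}^\infty e^{-\kappa r}\frac{dr}r\le\frac{2D_0b_1}\kappa\,e^{-\kappa\sqrt x}.
\end{equation}
As $b_1\le1$, we may take $D=\max(D_0,2D_0/\kappa)$.
\end{proof}

\section{A convolution equation in the plane}\label{sec:conv}

In this section and the next, $\beta\in(0,1)$ is fixed and implied constants may depend on it. We linearize \eqref{eq:moments} around $C_\beta x^\beta e^x$ and keep all the error terms. The moments $\mu_i$ are linear in $1/f$, so the right unknown is the relative error of $1/f$. Write $C=C_\beta$ and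
\[
v=\log\frac f{Cx^\beta e^x},\qquad\varphi=1-e^{-v}=1-\frac{Cx^\beta e^x}f .
\]
Then $\varphi$ is continuous on $(0,\infty)$, $\varphi<1$, $\varphi\to1$ as $x\to0$, and $\varphi=O(e^{-\kappa\sqrt x})$ by Theorem~\ref{thm:A}. So $\varphi$ is bounded, and $1/(1-\varphi)=O(1+x^{-\beta})$. For $i\ge0$ let
\[
\gamma_i(x)=\frac{x^{i-\beta}e^{-x}}{\Gamma(i+1-\beta)},\qquad\delta_i=\int_0^\infty\gamma_i\varphi .
\]
The $\gamma_i$ are probability densities, for $i=0$ because $\beta<1$; they replace the $\pi_i$ of Section~\ref{sec:model}. From $1/f=(1-\varphi)x^{-\beta}e^{-x}/C$ we get $\mu_i=C^{-1}\Gamma(i+1-\beta)(1-\delta_i)$. In particular $1-\delta_i>0$. Also $\delta_i\to0$, because $\varphi$ is bounded, tends to $0$ at infinity, and $\int_0^X\gamma_i\le X^{i+1-\beta}/\Gamma(i+2-\beta)\to0$ for each $X$. So $\inf_i(1-\delta_i)>0$. Inserting $c_i=1/\mu_i$ $(i\ge1)$ and $c_0=(1-\beta)/\mu_0$ into $f=\sum c_ix^i$,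
\begin{equation}\label{eq:exact}
\frac1{1-\varphi(x)}=\sum_{i\ge0}\frac{\gamma_i(x)}{1-\delta_i}-\frac{\beta\gamma_0(x)}{1-\delta_0}.
\end{equation}
Expanding in $\varphi$ and $\delta_i$ leads to the sums $\sum_i\gamma_i(x)$ and $\sum_i\gamma_i(x)\gamma_i(y)$. For $\beta=0$ they are $1$ and the kernel of $\mathcal G$. The next two lemmas show that for $\beta>0$ they differ from these by terms of order $e^{-x}$ and $e^{-x-y}$.

\begin{lemma}\label{lem:E}
$\sum_{i\ge1}\gamma_i(x)=1-\int_x^\infty\gamma_0$. Hence $\sum_{i\ge0}\gamma_i=1+\mathcal E$, where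
\[
\mathcal E(x)=\gamma_0(x)-\int_x^\infty\gamma_0=\frac\beta{\Gamma(1-\beta)}\int_x^\infty e^{-t}t^{-1-\beta}dt,\qquad0\le\mathcal E\le\gamma_0 .
\]
\end{lemma}

\begin{proof}
For $i\ge1$, $\gamma_i'=\gamma_{i-1}-\gamma_i$. The sum $\sum_{i\ge1}\gamma_i$ is $x^{-\beta}e^{-x}$ times an entire power series, so it may be differentiated termwise; its derivative telescopes to $\gamma_0$, and it tends to $0$ as $x\to0$. So it equals $\int_0^x\gamma_0$. The second form of $\mathcal E$ follows by integrating $\beta t^{-1-\beta}=-(t^{-\beta})'$ by parts.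
\end{proof}

Let $\Psi(s)=\sum_{i\ge0}s^{i-\beta}/\Gamma(i+1-\beta)^2$, so that $\sum_i\gamma_i(x)\gamma_i(y)=e^{-x-y}\Psi(xy)$, and let $\mathcal R(s)=\Psi(s)-I_0(2\sqrt s)$. It is the difference of two exponentially large functions.

\begin{lemma}\label{lem:R}
$\mathcal R(s)=O(s^{-\beta})$ on $(0,1]$, and $|\mathcal R(s)|\le|\mathcal R(1)|+2\beta^2$ for $s\ge1$.
\end{lemma}

\begin{proof}
The first bound is read off the series. Let $\vartheta=s\frac d{ds}$. Since $\vartheta^2s^{i-\beta}=(i-\beta)^2s^{i-\beta}$ and $\Gamma(i+1-\beta)=(i-\beta)\Gamma(i-\beta)$ for $i\ge1$, we have $\vartheta^2\Psi=s\Psi+\beta^2s^{-\beta}/\Gamma(1-\beta)^2$; the case $\beta=0$ is $\vartheta^2I_0(2\sqrt s)=sI_0(2\sqrt s)$. With $t=2\sqrt s$, $\vartheta=\frac t2\frac d{dt}$, and the difference of the two equations reads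
\[
\mathcal R_{tt}+\frac1t\mathcal R_t-\mathcal R=g,\qquad g=\frac{4\beta^2s^{-\beta}}{\Gamma(1-\beta)^2t^2},\qquad0\le g\le\beta^2\ \text{ for }t\ge2 .
\]
Let $y_0(t)=-K_0(t)\int_2^tI_0(u)g(u)u\,du-I_0(t)\int_t^\infty K_0(u)g(u)u\,du$. Differentiating twice and using (B1), $y_0''+y_0'/t-y_0=t(K_1I_0+I_1K_0)g=g$, and $|y_0|\le\beta^2(K_0\,tI_1+I_0\,tK_1)=\beta^2$. So for $t\ge2$, $\mathcal R=y_0+\alpha_II_0+\alpha_KK_0$ with constants $\alpha_I,\alpha_K$.

We show $\alpha_I=0$ by computing one integral in two ways. Termwise integration gives $\int_0^\infty e^{-y}\Psi(xy)\,dy=e^x\sum_i\gamma_i(x)$ and $\int_0^\infty e^{-y}I_0(2\sqrt{xy})\,dy=e^x$. By Lemma~\ref{lem:E}, $\int_0^\infty e^{-y}\mathcal R(xy)\,dy=e^x\mathcal E(x)=O(1)$ for $x\ge1$. On the other hand, the part $xy<1$ of this integral is $O\big(\int_0^{1/x}(xy)^{-\beta}dy\big)=O(1/x)$, and the part $xy\ge1$ is $O(1)+\alpha_I(e^x-O(1/x))$, because $y_0$ and $K_0$ are bounded on $t\ge2$ and $I_0$ is bounded on $t\le2$.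 Letting $x\to\infty$ forces $\alpha_I=0$. Finally, $K_0$ is positive and decreasing, so $|\alpha_K|K_0(t)\le|\alpha_K|K_0(2)\le|\mathcal R(1)|+\beta^2$ for $t\ge2$.
\end{proof}

In \eqref{eq:exact} use $\frac1{1-\delta}=1+\delta+\frac{\delta^2}{1-\delta}$ on both sides. By Fubini's theorem ($\varphi$ is bounded), $\sum_i\gamma_i(x)\delta_i=\int_0^\infty e^{-x-y}\Psi(xy)\varphi(y)\,dy$. With Lemma~\ref{lem:E} we obtain, for all $x>0$,
\begin{equation}\label{eq:conv}
\varphi=\mathcal G\varphi+\rho,\qquad\rho=T+\mathcal E-\frac{\beta\gamma_0}{1-\delta_0}+Q,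
\end{equation}
where
\[
T(x)=\int_0^\infty e^{-x-y}\mathcal R(xy)\varphi(y)\,dy,\qquad Q(x)=\sum_{i\ge0}\gamma_i(x)\frac{\delta_i^2}{1-\delta_i}-\frac{\varphi(x)^2}{1-\varphi(x)} .
\]
The first three terms of $\rho$ decay like $e^{-x}$, and $Q$ is quadratic. By Jensen's inequality $\delta_i^2\le\int\gamma_i\varphi^2$, so
\begin{equation}\label{eq:Qbound}
|Q(x)|\le\frac{\varphi(x)^2}{1-\varphi(x)}+\sup_i\frac1{1-\delta_i}\cdot\Big(\mathcal G(\varphi^2)(x)+e^{-x}\int_0^\infty e^{-y}|\mathcal R(xy)|\varphi(y)^2dy\Big).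
\end{equation}

\begin{lemma}\label{lem:Gest}
For $\sigma>0$ there is $M_\sigma$, depending only on $\sigma$, such that $0\le g(y)\le(1+\log^-y)^2e^{-2\sigma\sqrt y}$ implies $\mathcal Gg(x)\le M_\sigma e^{-2\sigma\sqrt x}$.
\end{lemma}

\begin{proof}
By \eqref{eq:Gplane} and $|\zeta'|\ge|\zeta|-|\zeta-\zeta'|$, we have $e^{2\sigma|\zeta|}\mathcal Gg(|\zeta|^2)\le\int G(\zeta-\zeta')e^{2\sigma|\zeta-\zeta'|}(1+\log^-|\zeta'|^2)^2d\zeta'$. The function $Ge^{2\sigma|\cdot|}$ is bounded and integrable, and $(1+\log^-|\zeta'|^2)^2$ is $1$ plus an integrable function; so the integral is bounded in $\zeta$.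
\end{proof}

\begin{lemma}\label{lem:rho}
If $\varphi=O(e^{-\sigma\sqrt x})$ for some $\sigma>0$, then $\rho=O\big((1+x^{-\beta})e^{-2\sigma\sqrt x}\big)$ on $(0,\infty)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:R}, $|\mathcal R(xy)|=O(1+x^{-\beta}y^{-\beta})$; as $\varphi$ is bounded and $\beta<1$, both $T$ and the last term in \eqref{eq:Qbound} are $O((1+x^{-\beta})e^{-x})$. So are $\gamma_0$ and $\mathcal E\le\gamma_0$. Next, $\varphi^2/(1-\varphi)=O((1+x^{-\beta})e^{-2\sigma\sqrt x})$, and $\mathcal G(\varphi^2)=O(e^{-2\sigma\sqrt x})$ by Lemma~\ref{lem:Gest}. Finally $e^{-x}=O(e^{-2\sigma\sqrt x})$.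
\end{proof}

\section{The contour shift and proof of Theorem~\ref{thm:B}}\label{sec:contour}

The source $\rho$ decays twice as fast as $\varphi$, so $\hat\rho$ is holomorphic in a strip twice as wide, and \eqref{eq:conv} continues $\hat\varphi=\hat\rho/(1-e^{-k^2/4})$ meromorphically to that strip. To turn this into decay we invert the transform and move the contour. We invert $\mathcal G\varphi$ rather than $\varphi$, because its transform carries a Gaussian factor; and we replace $J_0$, which grows off the real axis, by $K_0(-ikr)$, which decays in the upper half-plane.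

\begin{proposition}\label{prop:contour}
Suppose $\varphi=O(e^{-\sigma\sqrt x})$ with $0<\sigma\le2\sqrt\pi$. Let $0<\sigma'<2\sigma$ with $\sigma'\ne2\sqrt{\pi m}$ for all $m\ge1$, and let $A_m=\frac4\pi\hat\rho(i\lambda_m)$ for $2\sqrt{\pi m}<\sigma'$. There is $M'$, depending only on $\sigma'$, such that for $r\ge1$
\[
\Big|\varphi(r^2)-\rho(r^2)-\sum_{m:\ 2\sqrt{\pi m}<\sigma'}\operatorname{Re}\big[A_mK_0(\lambda_mr)\big]\Big|\le M'\,e^{-\sigma'r}\sup_{\operatorname{Im}k=\sigma'}|\hat\rho(k)| .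
\]
\end{proposition}

\begin{proof}
By \eqref{eq:FT} and Lemma~\ref{lem:rho}, $\hat\varphi$ is holomorphic in $|\operatorname{Im}k|<\sigma$ and $\hat\rho$ in $|\operatorname{Im}k|<2\sigma$ (at the origin $x^{-\beta}$ is integrable), and both are bounded on closed substrips. By \eqref{eq:conv} and \eqref{eq:FTformulas}, $(1-e^{-k^2/4})\hat\varphi=\hat\rho$ for $|\operatorname{Im}k|<\sigma$.

\emph{Inversion.} The function $\mathcal G\varphi(|\zeta|^2)$ is continuous and integrable on $\mathbb R^2$, and its Fourier transform is integrable: at a vector of length $k$ it equals $F(k)=e^{-k^2/4}\hat\varphi(k)$. Inversion in polar coordinates gives $\mathcal G\varphi(r^2)=\frac1{2\pi}\int_0^\infty F(k)J_0(kr)k\,dk$. Insert $J_0(kr)=\frac1{i\pi}(K_0(-ikr)-K_0(ikr))$ from (B2) and substitute $k\to-k$ in the second term. As $F$ is even,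
\[
\mathcal G\varphi(r^2)=\frac1{2\pi^2i}\int_{\mathbb R}F(k)\,K_0(-ikr)\,k\,dk .
\]

\emph{First shift.} Fix $0<\sigma_1<\min(\sigma,\sigma')$. For $\operatorname{Im}k\ge0$ we have $\operatorname{Re}(-ikr)=r\operatorname{Im}k\ge0$. The integrand is holomorphic in $0<\operatorname{Im}k<\sigma$ and continuous on $0\le\operatorname{Im}k\le\sigma_1$, also at $k=0$ by (B2). It has Gaussian decay in $\operatorname{Re}k$, by (B3) and $|e^{-k^2/4}|=e^{-((\operatorname{Re}k)^2-(\operatorname{Im}k)^2)/4}$. So the contour may be moved to $\operatorname{Im}k=\sigma_1$. This step is made with $\hat\varphi$, which is regular at $k=0$, so that the zero of $1-e^{-k^2/4}$ there plays no role.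

\emph{Second shift.} The zeros of $e^{k^2/4}-1$ are given by $k^2\in8\pi i\,\mathbb Z$. Those with $\operatorname{Im}k>0$ are $\lambda_m=\sqrt{8\pi m}\,e^{i\pi/4}$ and $i\lambda_m=\sqrt{8\pi m}\,e^{3i\pi/4}=-\bar\lambda_m$, $m\ge1$, at height $2\sqrt{\pi m}$. None lies on $\operatorname{Im}k=\sigma_1<2\sqrt\pi$, and there $F=\hat\rho/(e^{k^2/4}-1)$. The right side is meromorphic in $|\operatorname{Im}k|<2\sigma$ with Gaussian decay in $\operatorname{Re}k$, so we may move the contour to $\operatorname{Im}k=\sigma'$. At a zero $k_0$ the derivative of $e^{k^2/4}-1$ is $k_0/2$; the residue of the integrand is $2\hat\rho(k_0)K_0(-ik_0r)$, and the contribution to $\mathcal G\varphi(r^2)$ is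
\[
\frac{2\pi i}{2\pi^2i}\cdot2\hat\rho(k_0)K_0(-ik_0r)=\frac2\pi\hat\rho(k_0)K_0(-ik_0r).
\]
For $k_0=i\lambda_m$ this is $\frac2\pi\hat\rho(i\lambda_m)K_0(\lambda_mr)$. For $k_0=\lambda_m=-\overline{i\lambda_m}$ we have $-ik_0=\bar\lambda_m$ and $\hat\rho(k_0)=\overline{\hat\rho(i\lambda_m)}$, so the contribution is the complex conjugate. The two add up to $\operatorname{Re}[A_mK_0(\lambda_mr)]$.

\emph{The remaining integral.} On $\operatorname{Im}k=\sigma'$, (B4) gives $|K_0(-ikr)|\le K_0(\sigma'r)\le e^{\sigma'}K_0(\sigma')e^{-\sigma'r}$ for $r\ge1$. So the bound holds with $M'=\frac{e^{\sigma'}K_0(\sigma')}{2\pi^2}\int_{\operatorname{Im}k=\sigma'}\frac{|k|\,|dk|}{|e^{k^2/4}-1|}$, which is finite because no zero lies on the line.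
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Call $\sigma$ admissible if $\varphi=O(e^{-\sigma\sqrt x})$. By Lemma~\ref{lem:rho}, the term $\rho(r^2)$ in Proposition~\ref{prop:contour} is then $O(e^{-2\sigma r})=O(e^{-\sigma'r})$ for $r\ge1$.

By Theorem~\ref{thm:A}, $\sigma=\min(\kappa,\sqrt\pi)$ is admissible. If $\sigma\le\sqrt\pi$ is admissible, the proposition with $\sigma'=\frac32\sigma<2\sqrt\pi$ has no residues, so $\frac32\sigma$ is admissible. After finitely many steps we reach an admissible $\sigma$ with $\sqrt\pi<\sigma\le\frac32\sqrt\pi$. Now take $2\sqrt\pi<\sigma'<\min(2\sigma,2\sqrt{2\pi})$: only $m=1$ contributes, and (B3) shows $\varphi(r^2)=O(r^{-1/2}e^{-2\sqrt\pi r})$. So $\sigma=2\sqrt\pi$ is admissible, and every $\sigma'\in(2\sqrt{3\pi},4\sqrt\pi)$ is allowed, with the poles $m=1,2,3$. Since $v=-\log(1-\varphi)=\varphi+O(\varphi^2)=\varphi+O(e^{-4\sqrt\pi r})$ as $r\to\infty$, the expansion follows, and $e^v-1=O(x^{-1/4}e^{-2\sqrt{\pi x}})$.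 The expansion stops here because the quadratic terms are of the same order as the pole $m=4$, at height $4\sqrt\pi$.

For the coefficients, $c_i=1/\mu_i=\frac C{\Gamma(i+1-\beta)}(1-\delta_i)^{-1}$ for $i\ge1$, and $\delta_i=O(\mathbb E\,e^{-2\sqrt{\pi Y}})$ with $Y$ of law Gamma$(i+1-\beta)$. From $\sqrt i-\sqrt Y=\frac{i-Y}{\sqrt i+\sqrt Y}\le|Y-i|/\sqrt i$ we get, with $\theta=2\sqrt{\pi/i}$,
\[
\mathbb E\,e^{-2\sqrt{\pi Y}}\le e^{-2\sqrt{\pi i}}\big(\mathbb E\,e^{\theta(Y-i)}+\mathbb E\,e^{-\theta(Y-i)}\big).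
\]
For $|t|\le\frac12$ we have $-\log(1-t)\le t+t^2$, so $\log\mathbb E\,e^{t(Y-i)}=-ti-(i+1-\beta)\log(1-t)\le|t|+(i+1)t^2$. For $t=\pm\theta$ and large $i$ this is at most $\frac12+8\pi$. Hence $\delta_i=O(e^{-2\sqrt{\pi i}})$.
\end{proof}

\section{Small $\beta$: proof of Theorem~\ref{thm:C}}\label{sec:small}

We now make the computation of Section~\ref{sec:model} rigorous. Since $A_1=\frac4\pi\hat\rho(i\lambda_1)$, we need $T$ and $Q$ to be $O(\beta^2)$ with the weight $e^{2\sqrt{\pi x}}$. For this, $\varphi$ and $\mathcal R$ must be $O(\beta)$, and $\varphi$ must decay at a rate above $\sqrt\pi$ with constants independent of $\beta$. The factor $b_1$ kept in \eqref{eq:vbound} provides the starting point. Let $0<\beta\le\beta_0\le\frac1{32}$, with $\beta_0$ an absolute constant fixed in Step~2. The letter $M$ denotes constants independent of $\beta$, not the same at each occurrence; they may depend on the rates $\sigma,\sigma'$.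

\emph{Step 1: $b_1\le16\beta$.} By \eqref{eq:harm}, \eqref{eq:absorb} and \eqref{eq:mass}, $b_1=\beta+\int np_0\le\beta+b_1\big(1-\beta-\int p_0^2\big)$, so $b_1\le\beta/\int_0^\infty f^{-2}$. Since $\int_0^\infty f^{-1}=1-\beta\ge\frac12$ and $f\ge e^x$, we have $\int_0^2f^{-1}\ge\frac12-e^{-2}\ge0.36$, and the Cauchy--Schwarz inequality gives $\int_0^2f^{-2}\ge0.36^2/2\ge\frac1{16}$.

\emph{Step 2: a first bound on $\varphi$.} Now $a_1=1-b_1\ge\frac12$, so $f\le1+2xe^x$ by \eqref{eq:Fbound}. For $x\le1$, \eqref{eq:absorb} gives $n\le b_1(1-1/f)\le b_1(f-1)\le2eb_1x$, hence $0\le\log h(x)=\int_0^xn\frac{dt}t\le M\beta$. With \eqref{eq:vbound} at $x=1$, which bounds $|\log h(1)-\log C|$, we get $|\log C|\le M\beta$. As $v=\log h-\log C+\beta\log\frac1x$,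
\[
\big|v-\beta\log\tfrac1x\big|\le M\beta\quad(x\le1),\qquad|v|\le M\beta e^{-\kappa\sqrt x}\quad(x\ge1).
\]
In particular $v\ge-M\beta$, so $|\varphi|=|1-e^{-v}|\le|v|\max(1,e^{-v})\le M|v|$. Thus $(S_\kappa)$ holds, where $(S_\sigma)$ is the statement
\[
|\varphi(x)|\le M\beta\,(1+\log^-x)\,e^{-\sigma\sqrt x}\qquad(x>0,\ 0<\beta\le\beta_0).
\]
Moreover $1/(1-\varphi)=e^v\le M(1+x^{-1/4})$. Since $\gamma_i\le Mx^{-1/4}$ on $(0,1]$ for all $i$, we have $|\delta_i|\le M\beta\big(1+\int_0^1x^{-1/4}\log\frac1x\,dx\big)\le M\beta$; fix $\beta_0$ so that $|\delta_i|\le\frac12$ for all $i$.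

\emph{Step 3: $|\mathcal R(s)|\le M\beta(1+s^{-1/2})$.} Let $s\le1$. The derivative of $s^{i-\beta'}/\Gamma(i+1-\beta')^2$ in $\beta'\in[0,\frac1{32}]$ is this term times $-\log s+2(\Gamma'/\Gamma)(i+1-\beta')$. Its absolute value is at most $s^{-1/4}(1+|\log s|)\,m_i$, where $m_i$ is the maximum over $\beta'$ of $\big(1+2|(\Gamma'/\Gamma)(i+1-\beta')|\big)/\Gamma(i+1-\beta')^2$; the $m_i$ are summable because $\Gamma'/\Gamma$ grows logarithmically. At $\beta'=0$ the terms sum to $I_0(2\sqrt s)$. By the mean value theorem $|\mathcal R(s)|\le M\beta s^{-1/4}(1+|\log s|)\le M\beta s^{-1/2}$. In particular $|\mathcal R(1)|\le M\beta$, and Lemma~\ref{lem:R} covers $s\ge1$.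

\emph{Step 4: if $(S_\sigma)$ holds with $\sigma<2\sqrt\pi$, then $(S_{\sigma'})$ holds for $\sigma'<\min(2\sigma,2\sqrt\pi)$.} By Step~3 and $(S_\sigma)$,
\begin{equation}\label{eq:Tsmall}
|T(x)|\le M\beta^2e^{-x}\int_0^\infty e^{-y}\big(1+(xy)^{-1/2}\big)(1+\log^-y)\,dy\le M\beta^2(1+x^{-1/2})e^{-x},
\end{equation}
and with $(1+\log^-y)^2$ in place of $1+\log^-y$ the same computation bounds the last integral term in \eqref{eq:Qbound} by $M\beta^3(1+x^{-1/2})e^{-x}$. Also $\varphi^2/(1-\varphi)\le M\beta^2(1+\log^-x)^2(1+x^{-1/4})e^{-2\sigma\sqrt x}$, and $\mathcal G(\varphi^2)\le M\beta^2e^{-2\sigma\sqrt x}$ by Lemma~\ref{lem:Gest}. Hence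
\begin{equation}\label{eq:Qsmall}
|Q(x)|\le M\beta^2(1+x^{-1/2})e^{-2\sigma\sqrt x}.
\end{equation}
Next, $\beta\gamma_0/(1-\delta_0)\le2\beta x^{-\beta}e^{-x}\le2\beta(1+x^{-1/2})e^{-x}$. By the integral form in Lemma~\ref{lem:E}, $\mathcal E\le\beta e^{-x}$ for $x\ge1$, and $\mathcal E\le\beta\big(1+\int_x^1t^{-5/4}dt\big)\le\beta(1+4x^{-1/4})$ for $x\le1$. Altogether $|\rho|\le M\beta(1+x^{-1/2})e^{-2\sigma\sqrt x}$, and \eqref{eq:FT} gives $|\hat\rho(k)|\le M\beta$ on $\operatorname{Im}k=\sigma'$. Proposition~\ref{prop:contour} applies, since $\varphi$ is bounded, and has no residues; so $|\varphi|\le M\beta e^{-\sigma'\sqrt x}$ for $x\ge1$. For $x\le1$ use $(S_\sigma)$.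

Starting from $\sigma=\min(\kappa,\sqrt\pi)$ and multiplying by $\frac32$, a number of steps that depends only on $\kappa$ gives $(S_\sigma)$ for some $\sigma\in(\sqrt\pi,2\sqrt\pi)$. Fix this $\sigma$.

\emph{Step 5: the value of $A_1$.} Let $k_1=i\lambda_1$. Then $\operatorname{Im}k_1=2\sqrt\pi<2\sigma$, and $k_1^2=-8\pi i$, so $e^{-k_1^2/4}=1$. By \eqref{eq:FT}, \eqref{eq:Tsmall} and \eqref{eq:Qsmall}, $\hat T(k_1)+\hat Q(k_1)=O(\beta^2)$. The mean value theorem in $\beta'$, applied to $x^{-\beta'}/\Gamma(1-\beta')$, gives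
\[
\Big|\frac{x^{-\beta}}{\Gamma(1-\beta)}-1\Big|\le M\beta\,(1+|\log x|)(1+x^{-1/4}).
\]
First, $|\gamma_0-e^{-x}|\le M\beta(1+|\log x|)(1+x^{-1/4})e^{-x}$, which is integrable against $e^{2\sqrt{\pi x}}$; so $\hat\gamma_0(k_1)=\pi e^{-k_1^2/4}+O(\beta)=\pi+O(\beta)$. Also $1-\delta_0=1+O(\beta)$. Second,
\[
|\mathcal E(x)-\beta E_1(x)|\le M\beta^2\int_x^\infty e^{-t}(1+|\log t|)(1+t^{-1/4})\frac{dt}t\le M\beta^2(1+x^{-1/2})e^{-x},
\]
because the integrand is at most $2e^{-t}$ for $t\ge1$ and at most $Mt^{-3/2}$ for $t\le1$. By \eqref{eq:FTformulas}, $\widehat{E_1}(k_1)=0$, so $\hat{\mathcal E}(k_1)=O(\beta^2)$. Hence $\hat\rho(k_1)=-\pi\beta+O(\beta^2)$ and $A_1=\frac4\pi\hat\rho(k_1)=-4\beta+O(\beta^2)$.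

\emph{Step 6: optimality and sign changes.} Fix $\beta$ so small that $A_1\ne0$. By (B3), with $\lambda_1=\sqrt{8\pi}\,e^{i\pi/4}=2\sqrt\pi(1+i)$,
\[
A_1K_0(\lambda_1r)=a\,r^{-1/2}e^{-2\sqrt\pi r}\,e^{-i(2\sqrt\pi r+\vartheta_0)}\big(1+O(1/r)\big),\qquad a=|A_1|\sqrt{\frac\pi{2|\lambda_1|}}>0,
\]
where $\vartheta_0=\frac\pi8-\arg A_1$. The other terms in Theorem~\ref{thm:B} are $O(e^{-2\sqrt{2\pi}\,r})$. Therefore
\[
\log\frac{f(x)}{C_\beta x^\beta e^x}=a\,x^{-1/4}e^{-2\sqrt{\pi x}}\big(\cos(2\sqrt{\pi x}+\vartheta_0)+O(x^{-1/2})\big).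
\]
At the points where the cosine is $\pm1$, for large $x$, the left side $v$ has the sign of the cosine and absolute value at least $\frac a2x^{-1/4}e^{-2\sqrt{\pi x}}$. Since $f/(C_\beta x^\beta e^x)-1=e^v-1$ has the sign of $v$ and is $v(1+o(1))$, it changes sign infinitely often and is not $O(e^{-\sigma''\sqrt x})$ for any $\sigma''>2\sqrt\pi$. This proves Theorem~\ref{thm:C}. \qed

\begin{thebibliography}{1}
\bibitem{Sun} Jingzhou Sun, \emph{An infinite dimensional balanced embedding problem III: Asymptotics near infinity}, arXiv:2405.08346 (2024).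
\end{thebibliography}
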